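# An unambiguous matrix language of index two that no regular language matches letter for letter

## A guess: counting derivations should be as good as counting words

Start with the answer one would first guess. Take a grammar of a restricted kind whose derivations are paths in a finite graph, and suppose that every word has exactly one derivation. Then to count words is to count paths, and regular languages also count paths in finite graphs. So one expects that each such language can be turned into a regular one by rearranging the letters inside its words. The purpose of this lecture is to make this guess precise, to see it succeed on small examples, and to see it fail. The problem comes from Arturo Carpi, Flavio D'Alessandro, Oscar H. Ibarra, Ian McQuillan, "Relationships Between Bounded Languages, Counter Machines, Finite-Index Grammars, Ambiguity, and Commutative Regularity", arXiv:2212.03359 (2022).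

For a word $u$ over a finite alphabet $\Sigma$ let $|u|_a$ be the number of occurrences of $a$ in $u$. The vector $(|u|_a)_{a\in\Sigma}$ is the Parikh vector of $u$. Write $u\sim v$ if $u$ and $v$ have the same Parikh vector, that is, if $v$ is a permutation of $u$.

**Definition (commutative equivalence).** Two languages $L_1,L_2\subseteq\Sigma^*$ are commutatively equivalent if there is a bijection $f\colon L_1\to L_2$ with $f(u)\sim u$ for all $u\in L_1$. A language is commutatively regular if it is commutatively equivalent to a regular language. A language $L$ is counting regular if there is a regular language $R$ such that, for every $n\ge0$, $L$ and $R$ contain the same number of words of length $n$.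

For example, $\{a^nb^n:n\ge0\}$ is commutatively regular: map $a^nb^n$ to $(ab)^n$. Since $f$ preserves lengths, commutatively regular implies counting regular.

It is convenient to encode this by a series. The Parikh series $P_Y$ of a language $Y$ is the sum of the commutative images of its words, a power series in one commuting variable per letter. Each Parikh vector belongs to finitely many words. So $L_1$ and $L_2$ are commutatively equivalent if and only if $P_{L_1}=P_{L_2}$: if the coefficients agree, choose a bijection separately for each Parikh vector.

**Definition (matrix grammar).** A matrix grammar (without appearance checking) is $G=(N,\Sigma,M,S)$, where $N$ and $\Sigma$ are disjoint finite alphabets of nonterminals and terminals, $S\in N$, and $M$ is a finite set of matrices. A matrix is a finite nonempty sequence $(A_1\to\alpha_1,\ldots,A_n\to\alpha_n)$ of context-free productions, $A_i\in N$, $\alpha_i\in(N\cup\Sigma)^*$. To apply it means to apply its productions one after another in the given order, each to an occurrence of its left-hand side. $L(G)$ is the set of terminal words derivable from $S$. The grammar has index $k$ if every $w\in L(G)$ has a derivation from $S$ in which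 every sentential form contains at most $k$ occurrences of nonterminals. It is of finite index if it has index $k$ for some $k$.

For example, the matrices $(S\to X\#Y)$, $(X\to eX,\;Y\to eY)$ for $e\in\{a,b\}$, and $(X\to\varepsilon,\;Y\to\varepsilon)$ generate the copy language $\{w\#w:w\in\{a,b\}^*\}$ with index 2. A sample derivation is $S\Rightarrow X\#Y\Rightarrow aX\#aY\Rightarrow abX\#abY\Rightarrow ab\#ab$.

**Definition (normal form, unambiguity).** Ambiguity is measured in the standard normal form: every sentential form derivable from $S$ contains each nonterminal at most once, and every matrix applicable to a sentential form rewrites exactly the nonterminals occurring in it. Hence a derivation $S\Rightarrow^*w$ is determined by the sequence of matrices applied. Such a grammar is unambiguous if every $w\in L(G)$ has exactly one derivation from $S$.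

The grammar of the copy language above is in normal form and unambiguous. Two facts may be quoted.

(i) Every language generated by a finite-index $\mathrm{ED0L}$ system is commutatively regular.

(ii) Every language generated by an unambiguous finite-index matrix grammar has a rational generating series and is counting regular.

Fact (i) is used only once, as a black box, in the last line of the lecture, so we do not need the definition of these systems. Fact (ii) supports the guess: if we count by length only, such languages do look regular. The problem asks for the finer statement: *prove or disprove that every language generated by an unambiguous finite-index matrix grammar is commutatively regular.*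

## The guess on three small languages

The language $\{a^nb^n\}$ has the unambiguous index-1 grammar $(S\to X)$, $(X\to aXb)$, $(X\to\varepsilon)$, and we have seen that it is commutatively equivalent to $(ab)^*$.

The copy language $\{w\#w\}$ is commutatively equivalent to the regular language $\#\{aa,bb\}^*$: map $e_1\cdots e_n\#e_1\cdots e_n$ to $\#e_1e_1\cdots e_ne_n$.

The third language makes a comparison between two parts of the word:
$$C=\{u\#v:\ u,v\in\{a,b\}^*,\ |u|_a>|v|_b\}.$$
To generate it, use sentential forms $x\,X\,\#\,z\,Y$. Emitting a letter $e$ on track 1 means $X\to eX$, and emitting it on track 2 means $Y\to eY$. Write $e_l$ for "emit $e$ on track $l$" and let $-$ mean that nothing is emitted. A finite control with states $0$ (initial), $1,2,3$ (with $3$ final) decides what to emit: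
$$0\xrightarrow{a_2}0,\quad 0\xrightarrow{b_2}1,\quad 1\xrightarrow{b_1}1,\quad 1\xrightarrow{a_1}0,\quad 0\xrightarrow{-}2,\quad 2\xrightarrow{b_1}2,\quad 2\xrightarrow{a_1}3,\quad 3\xrightarrow{a_1}3,\quad 3\xrightarrow{b_1}3 .$$
The state is stored in the nonterminals $X^p,Y^p$. Each transition becomes one matrix with two productions, and we add $(S\to X^0\#Y^0)$ and $(X^3\to\varepsilon,Y^3\to\varepsilon)$. A run emits $v$ letter by letter. Each time it emits a $b$ of $v$, it emits a block of $b^*a$ on track 1. At the end it emits a word of $b^*a\{a,b\}^*$ on track 1. So it generates $u\#v$ with $u\in(b^*a)^{|v|_b}\,b^*a\{a,b\}^*$, which says exactly that $|u|_a>|v|_b$. The factorization of $u$ is unique (cut after each of the first $|v|_b$ letters $a$), so the run is determined by $u\#v$, and the grammar is unambiguous.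

Summing over runs, with variables $a,b$ for the letters and ignoring the single $\#$, we get
$$\frac{1}{1-a-\frac{ab}{1-b}}\cdot\frac{a}{(1-b)(1-a-b)}=\frac{1-b}{1-a-b}\cdot\frac{a}{(1-b)(1-a-b)}=\frac{a}{(1-a-b)^2}.$$
The right-hand side is the series of the regular language $a\{a,b\}^*\#\{a,b\}^*$, so $C$ is commutatively regular. As a check by hand for one $a$ and one $b$: $C$ contains $ab\#$ and $ba\#$ and no other such word, and the regular language contains $ab\#$ and $a\#b$.

## Reading labels along derivations, and the words left over

The guess suggests a proof. Turn each derivation into the word of terminals read along it, matrix by matrix. The word read has the same Parikh vector as the word derived, and the set of all words read is regular, because it is read along paths of a finite graph. If different derivations read different words, we have a bijection and are done. This is what happened for $a^nb^n$ and for $w\#w$.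

For $C$ the reading is not injective. The run $0\xrightarrow{b_2}1\xrightarrow{a_1}0\xrightarrow{-}2\xrightarrow{a_1}3$ derives $aa\#b$, and the run $0\xrightarrow{-}2\xrightarrow{b_1}2\xrightarrow{a_1}3\xrightarrow{a_1}3$ derives $baa\#$. Both read $\#baa$. So the two words need two different images. For $C$ the collisions could be repaired, because another regular language had the right series. In general there is enough room, coefficient by coefficient: $L$ never has more words with a given Parikh vector than $\Sigma^*$ has. The precise point at which the approach gets stuck is that a *finite automaton* must choose the images. If it can recognize which words are used, then it can also recognize which words are left over: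

$$\text{if } L\text{ is commutatively equivalent to a regular } R,\text{ then } P_{\Sigma^*\setminus L}=P_{\Sigma^*}-P_L=P_{\Sigma^*}-P_R=P_{\Sigma^*\setminus R}. \tag{1}$$

The language $\Sigma^*\setminus R$ is again regular. So the *complement* of $L$ must also have the Parikh series of a regular language. Unambiguity of the grammar of $L$ gives a path count for $L$, but it gives none for the complement. This is where we shall break the guess: we look for an $L$ with an unambiguous grammar whose complement is too thin, in a way that no regular language can be.

The language $C$ passes this test. Inside $\{a,b\}^*\#\{a,b\}^*$ its complement has the series $(1-a-b)^{-2}-a(1-a-b)^{-2}=(1-a)(1-a-b)^{-2}$, and this is also the series of $(\varepsilon\cup b\{a,b\}^*)\#\{a,b\}^*$, since $1+\frac{b}{1-a-b}=\frac{1-a}{1-a-b}$.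

## Three comparisons around a cycle

What should "too thin" mean? Choose the letters of a long word at random, $a$ with probability $s$ and $b$ with probability $t=1-s$, and ask for the probability that the word lies in a given language. For a regular language, whether this probability stays away from $0$ should depend only on which states of an automaton can be reached and returned to, and hence not on $s$. So we look for a complement that has positive probability for most $s$, but probability tending to $0$ at one special $s$.

Let $\Sigma=\{a,b,\#\}$ and $B=\{a,b\}^*\#\{a,b\}^*\#\{a,b\}^*$. Thus $B$ is the set of *all* words over $\Sigma$ with exactly two $\#$'s. For $w=u_1\#u_2\#u_3\in B$ put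
$$D_1=|u_1|_a-|u_2|_b,\qquad D_2=|u_2|_a-|u_3|_b,\qquad D_3=|u_3|_a-|u_1|_b .$$
With indices mod 3, let
$$L_c=\{w\in B:\ D_c>0,\ D_{c+1}\le0\}\quad(c=1,2,3),\qquad L=L_1\cup L_2\cup L_3,\qquad K=B\setminus L .$$

The three sets $L_c$ are pairwise disjoint: any two different indices mod 3 have the form $c$, $c+1$, and $L_c$ requires $D_{c+1}\le0$ while $L_{c+1}$ requires $D_{c+1}>0$. A word lies in $K$ exactly when $D_c>0$ implies $D_{c+1}>0$ for every $c$. Going around the cycle, this means that all three $D_c$ are positive or all three are $\le0$.

By hand: $a\#\#$ has $(D_1,D_2,D_3)=(1,0,0)$ and lies in $L_1$. Likewise $\#a\#\in L_2$ and $\#\#a\in L_3$. The words $b\#\#$, $\#b\#$, $\#\#b$ have one $D_c$ equal to $-1$ and the others $0$, so they lie in $K$. The words $\#\#$ and $a\#a\#a$ lie in $K$ too, the latter with $(D_1,D_2,D_3)=(1,1,1)$.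

The choice is explained by the identity $D_1+D_2+D_3=|w|_a-|w|_b$. In a long random word whose three parts have lengths $\ell_1,\ell_2,\ell_3$, we expect $D_c\approx s\ell_c-t\ell_{c+1}$. If $s=\frac12$, these three approximate values add up to $0$, so they should not all have the same sign, and $K$ should have small probability. If $s\ne\frac12$, then for nearly equal lengths they all have the sign of $s-t$, and $K$ should have a positive share. This is only a picture; the proof below uses an exact formula.

**Theorem 1.** $L$ is generated by an unambiguous matrix grammar of index 2 in normal form, but $L$ is not commutatively regular.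

So the statement of the problem is false. The proof takes the next four sections.

## An unambiguous grammar of index 2 for $L$

**Step 1: three tracks from two nonterminals.** The purpose of this step is to write into $u_1$, $u_2$, $u_3$ independently. Sentential forms other than $S$ and terminal words will have the form
$$x\,X\,y\,\#\,z\,Y,\qquad x,y,z\in\{a,b\}^*.$$
Emitting $e$ on track 1, 2, 3 means using $X\to eX$, $X\to Xe$, $Y\to eY$, respectively. Track 1 appends $e$ at the end of $x$, track 2 puts $e$ in front of $y$, and track 3 appends $e$ at the end of $z$. If the words emitted, in order of emission, are $\hat u_1,\hat u_2,\hat u_3$, then finishing with $X\to\#$, $Y\to\varepsilon$ gives $u_1\#u_2\#u_3$ with $u_1=\hat u_1$, $u_2$ the reversal of $\hat u_2$, and $u_3=\hat u_3$. The map $(\hat u_1,\hat u_2,\hat u_3)\mapsto u_1\#u_2\#u_3$ is a bijection onto $B$, and $|\hat u_l|_e=|u_l|_e$ for all $l$ and $e$.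

**Step 2: the control.** The purpose is to enforce the two comparisons that define $L_c$. Fix $c$ and let $i=c$, $j=c+1$, $k=c+2$ (mod 3, in $\{1,2,3\}$). Then $w\in L_c$ means $|u_i|_a>|u_j|_b$ and $|u_j|_a\le|u_k|_b$. Track $j$ occurs in both comparisons, once with its letters $b$ and once with its letters $a$. So we emit $\hat u_j$ letter by letter and match each letter at once on the proper track. The states are $0,\dots,5$, with $0$ initial and $5$ final.

- $0\xrightarrow{b_j}1,\quad 1\xrightarrow{b_i}1,\quad 1\xrightarrow{a_i}0$
- $0\xrightarrow{a_j}2,\quad 2\xrightarrow{a_k}2,\quad 2\xrightarrow{b_k}0$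
- $0\xrightarrow{-}3,\quad 3\xrightarrow{b_i}3,\quad 3\xrightarrow{a_i}4,\quad 4\xrightarrow{a_i}4,\quad 4\xrightarrow{b_i}4$
- $4\xrightarrow{-}5,\quad 5\xrightarrow{a_k}5,\quad 5\xrightarrow{b_k}5$

**Step 3: the grammar.** The nonterminals are $S$ and $X^{c,p},Y^{c,p}$ for $c\in\{1,2,3\}$, $p\in\{0,\dots,5\}$. The matrices are

- $(S\to X^{c,0}\#Y^{c,0})$ for $c=1,2,3$;
- for each transition $p\to q$ of the control for $c$, a matrix $(X^{c,p}\to\alpha,\;Y^{c,p}\to\beta)$ whose right-hand sides contain $X^{c,q}$ and $Y^{c,q}$, respectively, with the emission inserted as in Step 1;
- $(X^{c,5}\to\#,\;Y^{c,5}\to\varepsilon)$ for each $c$.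

Every sentential form is $S$, a terminal word, or contains exactly $X^{c,p}$ and $Y^{c,p}$ for one pair $(c,p)$, once each. In the last case the applicable matrices are exactly those for $(c,p)$, and they rewrite exactly these two nonterminals. So the grammar is in normal form and has index 2. Different transitions give different matrices. Hence derivations of terminal words correspond one to one to a choice of $c$ together with an accepting run of the control for $c$.

For example, with $c=1$ the run $0\xrightarrow{b_2}1\xrightarrow{a_1}0\xrightarrow{-}3\xrightarrow{a_1}4\xrightarrow{-}5$ gives
$$S\Rightarrow X^{1,0}\#Y^{1,0}\Rightarrow X^{1,1}b\#Y^{1,1}\Rightarrow aX^{1,0}b\#Y^{1,0}\Rightarrow aX^{1,3}b\#Y^{1,3}\Rightarrow aaX^{1,4}b\#Y^{1,4}\Rightarrow aaX^{1,5}b\#Y^{1,5}\Rightarrow aa\#b\#,$$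
and indeed $D_1=2-1>0$ and $D_2=0\le0$.

**Step 4: accepting runs for $c$ correspond bijectively to words of $L_c$.** This gives both the language and unambiguity. In an accepting run, the part in the states $0,1,2$ emits all of $\hat u_j$. For each letter $b$ of $\hat u_j$ it emits one block in $b^*a$ on track $i$. For each letter $a$ of $\hat u_j$ it emits one block in $a^*b$ on track $k$. Afterwards, in the states $3,4$, it emits a word of $b^*a\{a,b\}^*$ on track $i$, and then, in state $5$, an arbitrary word on track $k$. Hence
$$\hat u_i\in(b^*a)^{|\hat u_j|_b}\;b^*a\{a,b\}^*,\qquad \hat u_k\in(a^*b)^{|\hat u_j|_a}\{a,b\}^*. \tag{2}$$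
So $|u_i|_a\ge|u_j|_b+1$ and $|u_k|_b\ge|u_j|_a$, that is, $w\in L_c$.

Conversely, let $w\in L_c$. Then both memberships in (2) hold. The factorizations are unique: cut $\hat u_i$ after each of its first $|\hat u_j|_b$ letters $a$, and cut $\hat u_k$ after each of its first $|\hat u_j|_a$ letters $b$. The remaining part of $\hat u_i$ contains a letter $a$, so it has exactly one form $b^m a y$ with $y\in\{a,b\}^*$. Now the run is forced. Reading $\hat u_j$ from left to right tells at each visit to state $0$ whether to go to $1$ or to $2$, or, when $\hat u_j$ is used up, to $3$. The factorizations tell which block to emit each time, and what to emit in the states $3,4,5$. So there is exactly one accepting run for $c$ that produces $w$.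

Since $L_1,L_2,L_3$ are disjoint, each $w\in L$ has exactly one derivation. The grammar is unambiguous and generates $L$.

## The series of $L$ and of the complement $K$

For $Y\subseteq B$ let $F_Y(a,b)=\sum_{w\in Y}a^{|w|_a}b^{|w|_b}$. The two $\#$'s carry no information, so we drop them.

**Step 5: computing $F_K$.** Because the grammar is unambiguous, $F_{L_c}$ is a sum over runs. A round trip $0\to1\to0$ has weight $b\cdot\frac1{1-b}\cdot a$, and a round trip $0\to2\to0$ has weight $a\cdot\frac1{1-a}\cdot b$. The passage through $3$ and $4$ contributes $\frac1{1-b}\cdot a\cdot\frac1{1-a-b}$, and state $5$ contributes $\frac1{1-a-b}$. Hence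
$$F_{L_c}=\frac{1}{1-\frac{ab}{1-b}-\frac{ab}{1-a}}\cdot\frac{a}{(1-b)(1-a-b)}\cdot\frac1{1-a-b}.$$
Now
$$(1-a)(1-b)-ab(1-a)-ab(1-b)=1-a-b-ab+ab(a+b)=(1-a-b)(1-ab),$$
so the first factor is $\frac{(1-a)(1-b)}{(1-a-b)(1-ab)}$, and
$$F_{L_c}=\frac{a(1-a)}{(1-ab)(1-a-b)^3}.$$
This does not depend on $c$. Since $F_B=(1-a-b)^{-3}$ and $F_K=F_B-3F_{L_c}$,
$$F_K=\frac{1-ab-3a+3a^2}{(1-ab)(1-a-b)^3}. \tag{3}$$
As a check, the expansion of (3) begins with $1+0\cdot a+3b+\cdots$, in agreement with the words found by hand: $\#\#\in K$, no word of $K$ with one $a$ and no $b$, and three words with one $b$ and no $a$.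

**Step 6: the limit along each bias.** This step makes "probability of a long random word" exact. For $0<s<1$, $t=1-s$, $0<r<1$ and $Y\subseteq B$ define
$$\Phi_Y(s,r)=(1-r)^3F_Y(rs,rt).$$
The series converges, because its coefficients are nonnegative and at most those of $F_B$, and $F_B(rs,rt)=(1-rs-rt)^{-3}=(1-r)^{-3}$. At $(a,b)=(rs,rt)$ we have $1-a-b=1-r$, so (3) gives
$$\Phi_K(s,r)=\frac{1-r^2st-3rs+3r^2s^2}{1-r^2st}.$$
Let $r\to1$. Since $st=s-s^2$, the numerator tends to $1-s+s^2-3s+3s^2=(1-2s)^2$. Therefore
$$\lim_{r\to1}\Phi_K(s,r)=\frac{(1-2s)^2}{1-s(1-s)}, \tag{4}$$
which is $0$ for $s=\frac12$ and positive for every $s\ne\frac12$.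

## Regular subsets of $B$: positive for every bias, or negligible for every bias

**Lemma 1.** Let $Y\subseteq B$ be regular. Either $\liminf_{r\to1}\Phi_Y(s,r)>0$ for all $s\in(0,1)$, or $\lim_{r\to1}\Phi_Y(s,r)=0$ for all $s\in(0,1)$.

Two examples: for $Y=a\{a,b\}^*\#\{a,b\}^*\#\{a,b\}^*$ we have $F_Y=a(1-a-b)^{-3}$ and $\Phi_Y=rs\to s>0$. For $Y=\{a,b\}^*\#\{a,b\}^*\#b^*$ we have $\Phi_Y=\frac{1-r}{1-rt}\to0$. In both cases the alternative is the same for all $s$.

**Step 7: probabilistic meaning.** The aim is to read $\Phi_Y$ as a probability. Let $U_1,U_2,U_3$ be independent random words with $\Pr(|U_i|=\ell)=(1-r)r^\ell$ and, given the length, independent letters, equal to $a$ with probability $s$ and to $b$ with probability $t$. A particular word $u_1\#u_2\#u_3$ then has probability $(1-r)^3(rs)^{|w|_a}(rt)^{|w|_b}$. Summing over $Y$,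
$$\Phi_Y(s,r)=\Pr(U_1\#U_2\#U_3\in Y).$$
Let $U$ be a random word distributed as the $U_i$. Let $W_\ell$ be the prefix of length $\ell$ of an infinite random word with such letters.

**Step 8: recurrent states.** Here we separate the states where long words end up from those that they leave for good. Let $(Q,q_0,\delta,F)$ be a complete DFA for $Y$, and write $q\cdot w$ for the state reached from $q$ by $w$. Call $q$ *recurrent* if for every $q'\in q\cdot\{a,b\}^*$ we have $q\in q'\cdot\{a,b\}^*$. Only the letters $a,b$ are used here.

Recurrent states are closed under $a,b$. Let $q$ be recurrent and $q'=q\cdot x$. If $q''\in q'\cdot\{a,b\}^*$, then $q''\in q\cdot\{a,b\}^*$, so $q\in q''\cdot\{a,b\}^*$, and appending $x$ gives $q'\in q''\cdot\{a,b\}^*$.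

From every state $q$ a recurrent state is reachable by a word in $\{a,b\}^*$. Among the states reachable from $q$ choose $q'$ such that the set $q'\cdot\{a,b\}^*$ has the least number of elements. If $q''$ is reachable from $q'$, then $q''\cdot\{a,b\}^*\subseteq q'\cdot\{a,b\}^*$, so the two sets are equal by minimality, and $q'$ is reachable from $q''$. Whenever a state is reachable from another, it is reachable by a word of length $\le|Q|$. Put $\varepsilon=\min(s,t)^{|Q|}>0$. Each particular word of length $\le|Q|$ is the beginning of the random word with probability at least $\varepsilon$.

**Step 9, claim (α): for every $q$, $\Pr(q\cdot U\text{ is not recurrent})\to0$ as $r\to1$.** From any state, the next $|Q|$ letters lead through a recurrent state with probability at least $\varepsilon$, and recurrent states are never left by letters $a,b$. Applying this to consecutive blocks of $|Q|$ letters gives $\Pr(q\cdot W_\ell\text{ not recurrent})\le(1-\varepsilon)^{\lfloor\ell/|Q|\rfloor}$. Hence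
$$\Pr(q\cdot U\text{ not recurrent})\le(1-r)\sum_{\ell\ge0}(1-\varepsilon)^{\lfloor\ell/|Q|\rfloor}=(1-r)\frac{|Q|}{\varepsilon}\to0 .$$

**Step 10, claim (β): if $p$ is recurrent and $p=q\cdot x$ with $x\in\{a,b\}^*$, then $\liminf_{r\to1}\Pr(q\cdot U=p)>0$.** Restrict to the event that $U$ begins with $x$ and continues with a word that leads from $p$ back to $p$:
$$\Pr(q\cdot U=p)\ge s^{|x|_a}t^{|x|_b}\,r^{|x|}\,(1-r)\sum_{\ell\ge0}r^\ell\Pr(p\cdot W_\ell=p). \tag{5}$$
For any $m$, the state $p\cdot W_m$ is reachable from $p$, so it returns to $p$ by a word of length $\le|Q|$. Given $W_m$, this word comes next with probability at least $\varepsilon$. So with probability at least $\varepsilon$ some $i\in\{m,\dots,m+|Q|\}$ has $p\cdot W_i=p$. With $h=|Q|+1$ this gives $\sum_{i=m}^{m+h-1}\Pr(p\cdot W_i=p)\ge\varepsilon$ for every $m$. Cut the sum in (5) into windows $kh\le\ell\le kh+h-1$, on which $r^\ell\ge r^{(k+1)h}$: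
$$(1-r)\sum_{\ell\ge0}r^\ell\Pr(p\cdot W_\ell=p)\ge\varepsilon(1-r)\sum_{k\ge0}r^{(k+1)h}=\varepsilon\, r^h\,\frac{1-r}{1-r^h}\to\frac{\varepsilon}{h}>0 .$$

**Step 11: good triples decide.** Now we find a condition that does not mention $s$. Call $(p_1,p_2,p_3)\in Q^3$ *good* if all $p_i$ are recurrent,
$$p_1\in q_0\cdot\{a,b\}^*,\qquad p_2\in\delta(p_1,\#)\cdot\{a,b\}^*,\qquad p_3\in\delta(p_2,\#)\cdot\{a,b\}^*,\qquad p_3\in F .$$
Whether a good triple exists does not depend on $s$.

Suppose that $(p_1,p_2,p_3)$ is good. If $q_0\cdot U_1=p_1$, $\delta(p_1,\#)\cdot U_2=p_2$ and $\delta(p_2,\#)\cdot U_3=p_3$, then $U_1\#U_2\#U_3\in Y$. By independence,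
$$\Phi_Y\ge\Pr(q_0\cdot U_1=p_1)\,\Pr(\delta(p_1,\#)\cdot U_2=p_2)\,\Pr(\delta(p_2,\#)\cdot U_3=p_3),$$
and by (β) the right-hand side has positive $\liminf$, for every $s$.

Suppose that no good triple exists. If $U_1\#U_2\#U_3\in Y$, let $p_1,p_2,p_3$ be the states reached after $U_1$, after $U_1\#U_2$ and after $U_1\#U_2\#U_3$. They satisfy every requirement of a good triple except possibly recurrence, so at least one of them is not recurrent. Each $U_i$ is independent of the state from which it starts, so $\Phi_Y\le3\max_{q\in Q}\Pr(q\cdot U\text{ not recurrent})$, which tends to $0$ by (α), for every $s$. This proves Lemma 1. $\square$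

## Why $L$ is not commutatively regular

**Step 12: the complement argument.** The aim is to apply Lemma 1 to the words left over. Suppose $L$ is commutatively equivalent to a regular language $R$. Every word of $R$ is a permutation of a word of $L$, so it has exactly two $\#$'s. Since $B$ contains *all* words with exactly two $\#$'s, $R\subseteq B$. Let $R'=B\setminus R$, a regular language. For each Parikh vector $v$ with two $\#$'s, $L$ and $R$ contain equally many words with Parikh vector $v$, so $K=B\setminus L$ and $R'=B\setminus R$ do too. This is (1) inside $B$. Hence $F_K=F_{R'}$ and $\Phi_K=\Phi_{R'}$. By Lemma 1 for $Y=R'$, the limit in (4) is either zero for all $s$ or positive for all $s$. But by (4) it is $0$ at $s=\frac12$ and positive at $s=\frac34$. This contradiction proves Theorem 1. $\blacksquare$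

## $\mathbb N$-rational series and unambiguous derivations

We now reduce the alphabet to two letters and prove more about the complement. Lemma 1 was about automata that read words of $B$. Its replacement will speak only about series.

**Definition ($\mathbb N$-rational).** A series $F\in\mathbb N[[x_1,\dots,x_d]]$ in commuting variables is $\mathbb N$-rational if
$$F=\lambda\Big(\sum_{k\ge0}M^k\Big)\mu,$$
where $M$ is a square matrix with entries in $\mathbb N[x_1,\dots,x_d]$, $M(0)$ is nilpotent, and $\lambda,\mu$ are a row and a column vector over $\mathbb N[x_1,\dots,x_d]$.

Nilpotency of $M(0)$ makes the sum well defined as a formal series. Since $F=\lambda(I-M)^{-1}\mu$, an $\mathbb N$-rational series is rational, that is, a quotient of polynomials. Two small examples: $M=(x+y)$ gives $\frac1{1-x-y}$. And $M=\begin{pmatrix}0&1\\xy&0\end{pmatrix}$ with $\lambda=(1,0)$, $\mu=(1,0)^{T}$ gives $\frac1{1-xy}$; here $M(0)=\begin{pmatrix}0&1\\0&0\end{pmatrix}$ is nilpotent but not zero.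

If $Y$ is regular, then $P_Y$ is $\mathbb N$-rational. Take a DFA, let $M_{pq}$ be the sum of the letters leading from $p$ to $q$ (so $M(0)=0$), let $\lambda$ mark the initial state and $\mu$ the final states. Each word of $Y$ is read along exactly one path.

**Lemma 2.** If $Y$ is generated by an unambiguous finite-index matrix grammar, then $P_Y$ is $\mathbb N$-rational.

**Step 13: derivations as paths.** The point is that only the set of nonterminals matters. Take as states the sets $Z$ of nonterminals that occur in sentential forms derivable from $S$. In normal form each element of $Z$ occurs once. Whether a production can be applied, and which multiset of nonterminals it leaves, depends only on the multiset of nonterminals before it. So whether a matrix is applicable, and which set $Z'$ results, depends only on $Z$. Moreover each matrix adds a fixed monomial, the product of all terminals on its right-hand sides. So the matrix sequences leading from $\{S\}$ to $\emptyset$ are the paths from $\{S\}$ to $\emptyset$ in a finite graph with monomial edge weights, and they are the derivations of terminal words. Delete the states that are not on any such path. If nothing remains, then $Y=\emptyset$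 and $P_Y=0$, which is $\mathbb N$-rational. Otherwise let $M_{ZZ'}$ be the sum of the weights of the edges from $Z$ to $Z'$, and let $\lambda$ and $\mu$ mark $\{S\}$ and $\emptyset$.

**Step 14: nilpotency and the path series.** If $M(0)$ were not nilpotent, there would be a cycle all of whose edges have weight $1$. The states of this cycle are useful, so we can go from $\{S\}$ to the cycle, run around it any number of times, and go on to $\emptyset$. This gives infinitely many derivations of words with one common Parikh vector. There are only finitely many such words, so some word would have two derivations, against unambiguity. So $M(0)$ is nilpotent. The path series $\lambda(\sum_kM^k)\mu$ counts each $w\in Y$ once for each derivation, hence once, so it equals $P_Y$. $\square$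

## Critical classes along an analytic curve

Recall some textbook facts about a nonnegative square matrix $A$ with spectral radius $\operatorname{spr}A$. The spectral radius depends continuously on the entries. The series $\sum_kA^k$ converges if and only if $\operatorname{spr}A<1$. If $A$ is irreducible, then by Perron–Frobenius there is a vector $v$ with positive entries and $Av=(\operatorname{spr}A)v$. Inequalities between matrices and vectors are entrywise.

**Lemma 3.** Let $F$ be $\mathbb N$-rational, let $\xi\colon(0,1)\to(0,\infty)^d$ be real-analytic, and suppose $F(\rho\,\xi(s))<\infty$ for all $s,\rho\in(0,1)$. Let $k\ge1$. For each $s$, either $\liminf_{\rho\to1}(1-\rho)^kF(\rho\,\xi(s))>0$ or $\lim_{\rho\to1}(1-\rho)^kF(\rho\,\xi(s))=0$. If the first case holds for all $s$ in a nonempty open interval, then it holds for all $s\in(0,1)$.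

Here is what the lemma does and does not say, with $\xi(s)=(s,1-s)$ and $k=1$. For $F=\frac1{1-x-y}$ we have $F(\rho\xi)=\frac1{1-\rho}$, and the first case holds everywhere. For $F=\frac{1}{1-4xy}$, from $M=(4xy)$, we have $F(\rho\xi)=\frac1{1-4\rho^2s(1-s)}$, and the first case holds at $s=\frac12$ only. So the first case may hold at an isolated point. The lemma excludes an isolated point where it *fails*, and that is what (4) will offer.

**Step 15: normalization.** We want $M(0)=0$, so that scaling the point by $\rho$ shrinks every entry of $M$ at least by the factor $\rho$. The matrix $(I-M(0))^{-1}=\sum_kM(0)^k$ is a finite sum with entries in $\mathbb N$. Put $M'=(I-M(0))^{-1}(M-M(0))$ and $\mu'=(I-M(0))^{-1}\mu$, again with entries in $\mathbb N[x_1,\dots,x_d]$, and note that $M'(0)=0$. From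
$$I-M=(I-M(0))\bigl(I-(I-M(0))^{-1}(M-M(0))\bigr)=(I-M(0))(I-M')$$
we get $\lambda(I-M)^{-1}\mu=\lambda(I-M')^{-1}\mu'$, so $F$ is unchanged. From now on $M(0)=0$. (In the $2\times2$ example above, $M'=\begin{pmatrix}xy&0\\xy&0\end{pmatrix}$ and $\mu'=\mu$.)

Draw an edge $p\to q$ if $M_{pq}\ne0$, and call $p$ initial if $\lambda_p\ne0$ and final if $\mu_p\ne0$. A nonzero polynomial over $\mathbb N$ is positive at every positive point, so these notions do not depend on the point. Delete the states that are not reachable from an initial state or from which no final state is reachable. This does not change $F$. If no state remains, $F=0$ and the lemma is trivial. At positive points all terms are nonnegative, so $F(\rho\xi)$ is the sum of the weights of all paths from initial to final states, in any order of summation. The weight of a path from $p$ to $q$ includes the factors $\lambda_p$ and $\mu_q$.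

**Step 16: spectral radii are at most 1.** Here the finiteness hypothesis is used. Let $C$ be a strongly connected class that contains a cycle, let $M_C$ be the corresponding block of $M$, and put
$$G_C=\sum_{k\ge0}M_C(\rho\,\xi(s))^k .$$
Let $p,q\in C$. All states are useful, so there are a fixed path from an initial state to $p$ and a fixed path from $q$ to a final state. Inserting between them the different paths inside $C$ from $p$ to $q$ gives different paths, so a positive constant times $(G_C)_{pq}$ is at most $F(\rho\xi)<\infty$. Hence $G_C$ is finite and $\operatorname{spr}M_C(\rho\,\xi(s))<1$ for $\rho<1$. By continuity, $\operatorname{spr}M_C(\xi(s))\le1$. Call $C$ *critical at $s$* if equality holds. The matrix $M_C(\xi(s))$ is irreducible; let $v>0$ be its Perron right eigenvector.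

**Step 17: upper bound.** We bound the growth of $F$ by the number of critical classes that a path can visit. All monomials in $M$ have degree at least $1$, so $M_C(\rho\xi)\le\rho M_C(\xi)$. If $C$ is critical at $s$, then $M_C(\rho\xi)v\le\rho v$, so $G_Cv\le\sum_k\rho^kv=\frac{v}{1-\rho}$. This means $(G_C)_{pq}\le\frac{v_p}{v_q(1-\rho)}$, and $G_C=O((1-\rho)^{-1})$. If $C$ is not critical, then $G_C\le\sum_kM_C(\xi(s))^k<\infty$, so $G_C$ is bounded.

A *chain* is a sequence $C_1,\dots,C_m$ of distinct classes with an edge from each to the next, starting in a class with an initial state and ending in a class with a final state. Here a class may also be a single state without a cycle, and then we put $G_C=1$. There are finitely many chains, and they do not depend on $s$. Every path from an initial to a final state visits the classes of exactly one chain in order, so with everything evaluated at $\rho\,\xi(s)$,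
$$F(\rho\xi)=\sum_{(C_1,\dots,C_m)}\ \sum_{p_l,q_l\in C_l}\lambda_{p_1}(G_{C_1})_{p_1q_1}M_{q_1p_2}(G_{C_2})_{p_2q_2}\cdots M_{q_{m-1}p_m}(G_{C_m})_{p_mq_m}\mu_{q_m}.$$
The factors coming from $\lambda,M,\mu$ are polynomials, hence bounded. If every chain contains at most $k-1$ classes critical at $s$, then $F(\rho\xi)=O((1-\rho)^{-(k-1)})$ and $(1-\rho)^kF(\rho\xi)\to0$.

**Step 18: lower bound for loops in a critical class.** Let $D\ge1$ bound the degrees of the entries of $M$. Then $M_C(\rho\xi)\ge\rho^DM_C(\xi)$. If $C$ is critical at $s$, this gives $G_Cv\ge\frac{v}{1-\rho^D}\ge\frac{v}{D(1-\rho)}$, since $1-\rho^D\le D(1-\rho)$. Fix $p\in C$. Since $\sum_{p''\in C}(G_C)_{pp''}v_{p''}\ge\frac{v_p}{D(1-\rho)}$, for each $\rho$ there is some $p''\in C$ with $(G_C)_{pp''}\ge\frac{c}{1-\rho}$, where $c=v_p/(D\,|C|\max_qv_q)$. For each $p''$ fix a path inside $C$ from $p''$ to $p$; for $\rho\ge\frac12$ its weight is bounded below by a positive constant. Appending it gives $(G_C)_{pp}\ge\frac{c'}{1-\rho}$ with $c'>0$ independent of $\rho\in[\frac12,1)$.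

**Step 19: lower bound for chains.** Suppose that some chain contains classes $C_1,\dots,C_k$, in this order, all critical at $s$ (other classes may lie between them). Fix $p_l\in C_l$, a path $\pi_0$ from an initial state to $p_1$, paths $\pi_l$ from $p_l$ to $p_{l+1}$ for $1\le l<k$, and a path $\pi_k$ from $p_k$ to a final state. For loops $\gamma_l$ at $p_l$ inside $C_l$ (the empty loop allowed), consider the path
$$\pi_0\,\gamma_1\,\pi_1\,\gamma_2\,\pi_2\cdots\gamma_k\,\pi_k .$$
Different tuples of loops give different paths. Indeed, $\gamma_1$ begins after $|\pi_0|$ steps. A path that has left $C_l$ never returns to it, and $\pi_l$ spends a fixed number of steps in $C_l$ before it leaves $C_l$ or ends. So the last visit of the whole path to $C_l$ tells where $\gamma_l$ ends, and $\gamma_{l+1}$ begins $|\pi_l|$ steps later. Hence $F(\rho\xi)$ is at least the product of the weights of the $\pi_l$ (with $\lambda$ and $\mu$ at the ends), which is bounded below for $\rho\ge\frac12$, times $\prod_l(G_{C_l})_{p_lp_l}$. By Step 18, $F(\rho\xi)\ge c''(1-\rho)^{-k}$ with $c''>0$.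

Steps 17 and 19 together say: the first case of the lemma holds at $s$ if and only if some chain contains $k$ classes critical at $s$, and otherwise the second case holds.

**Step 20: analyticity.** We show that criticality on an interval spreads to all $s$. Suppose the first case holds on a nonempty open interval, and let $J$ be a compact subinterval of positive length. For each $s\in J$ some $k$-tuple of classes on a chain is critical at $s$. There are finitely many such tuples and uncountably many $s$, so one fixed tuple is critical for infinitely many $s\in J$, and these $s$ accumulate at a point of $J\subset(0,1)$. For each $C$ in this tuple, the function $\det(I-M_C(\xi(s)))$ is real-analytic on the interval $(0,1)$ and vanishes at these $s$, because $1$ is then an eigenvalue of $M_C(\xi(s))$. So it vanishes identically, and $1$ is an eigenvalue of $M_C(\xi(s))$ for every $s\in(0,1)$. Since $\operatorname{spr}M_C(\xi(s))\le1$ by Step 16, $C$ is critical at every $s$. The whole tuple is critical for all $s$, so the first case holds for all $s$. $\square$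

## Two letters suffice, and the complement is rational but not $\mathbb N$-rational

Encode the three letters by $h(a)=aab$, $h(b)=abb$, $h(\#)=bbb$. For example, $h(a\#b\#)=aab\,bbb\,abb\,bbb$. All code words have length 3 and are different, so $h$ is injective on $\Sigma^*$. Put
$$L'=\bigl(\{a,b\}^*\setminus h(B)\bigr)\cup h(L)\subseteq\{a,b\}^* .$$

**Theorem 2.**

- (a) $L'$ is generated by an unambiguous matrix grammar of index 2, but it is not commutatively regular.
- (b) The complement $\{a,b\}^*\setminus L'=h(K)$ has a rational Parikh series with coefficients in $\mathbb N$ that is not $\mathbb N$-rational. Consequently $h(K)$ is not commutatively equivalent to any language generated by an unambiguous finite-index matrix grammar. In particular, the class of languages generated by such grammars is not closed under complement.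
- (c) The binary alphabet is optimal: over a one-letter alphabet every language generated by an unambiguous finite-index matrix grammar is regular.
- (d) Neither $L$ nor $L'$ is generated by a finite-index ED0L system.

**Step 21: a grammar for $L'$.** We encode the grammar of Theorem 1 and add a regular part. In the grammar for $L$ replace every terminal $e$ by $h(e)$. On track 2, emission of $e$ becomes $X\to Xh(e)$, which puts $h(e)$ as a whole in front of $y$, so each code word is written in the right order and the derived word is $h(u_1\#u_2\#u_3)$. Since $h$ is injective, each word of $h(L)$ still has exactly one derivation. The language $\{a,b\}^*\setminus h(B)$ is regular. Take a DFA for it and add new nonterminals $T_q$, one per state, and the one-production matrices $(S\to T_{q_0})$, $(T_q\to eT_{\delta(q,e)})$ for each state $q$ and letter $e$, and $(T_q\to\varepsilon)$ for final $q$. Each word of this language has one derivation in this part, because the automaton is deterministic. A sentential form after the first step contains either exactly $X^{c,p},Y^{c,p}$ or exactly one $T_q$ or no nonterminal, so the grammar is in normal form and of index 2. The two parts generate disjoint languages,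 so it is unambiguous. Since $h$ is injective, $\{a,b\}^*\setminus L'=h(B)\setminus h(L)=h(K)$.

**Step 22: the series of the complement.** We put $P_{h(K)}$ into a form to which (4) applies. Write $x,y$ for the variables of $a,b$, and $G=P_{h(K)}$. The code words have commutative images $x^2y$, $xy^2$, $y^3$, and each word of $K$ has two $\#$'s, so by (3)
$$G(x,y)=y^6F_K(x^2y,xy^2)=\frac{y^6\,(1-x^3y^3-3x^2y+3x^4y^2)}{(1-x^3y^3)(1-x^2y-xy^2)^3}.$$
This is rational and, as a Parikh series, has coefficients in $\mathbb N$.

We want a curve on which $x^2y=s$ and $xy^2=t$. Solving gives $x^3=s^2/t$ and $y^3=t^2/s$. So with $t=1-s$ put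
$$\xi(s)=\Bigl((s^2/t)^{1/3},\ (t^2/s)^{1/3}\Bigr),\qquad 0<s<1,$$
which is real-analytic with positive values. At $(x,y)=\rho\,\xi(s)$ we have $x^2y=\rho^3s$, $xy^2=\rho^3t$ and $y^6=\rho^6(t^2/s)^2$. Hence
$$G(\rho\,\xi(s))=\rho^6\Bigl(\frac{t^2}{s}\Bigr)^2F_K(\rho^3s,\rho^3t)<\infty\qquad(0<\rho<1).$$

**Step 23: $G$ is not $\mathbb N$-rational.** Put $r=\rho^3$ in the definition of $\Phi_K$:
$$(1-\rho)^3G(\rho\,\xi(s))=\rho^6\Bigl(\frac{t^2}{s}\Bigr)^2\Bigl(\frac{1-\rho}{1-\rho^3}\Bigr)^3\Phi_K(s,\rho^3).$$
Since $1-\rho\le1-\rho^3\le3(1-\rho)$, the third factor lies between $\frac1{27}$ and $1$. By (4), the whole expression has positive $\liminf$ as $\rho\to1$ for all $s\in(\frac12,1)$, and it tends to $0$ at $s=\frac12$. If $G$ were $\mathbb N$-rational, Lemma 3 with $k=3$ would turn positivity on the interval $(\frac12,1)$ into positivity at $s=\frac12$. So $G$ is not $\mathbb N$-rational.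

**Step 24: the four parts.** It remains to draw the conclusions.

For (b): commutatively equivalent languages have equal Parikh series. If $h(K)$ were commutatively equivalent to a language generated by an unambiguous finite-index matrix grammar, then $G$ would be $\mathbb N$-rational by Lemma 2, which it is not. In particular $h(K)$ is itself not generated by such a grammar, while its complement $L'$ is, so the class is not closed under complement.

For (a): Step 21 gives the grammar. If $L'$ were commutatively equivalent to a regular $R\subseteq\{a,b\}^*$, then by (1) the regular language $\{a,b\}^*\setminus R$ would have Parikh series $P_{\{a,b\}^*\setminus L'}=G$. The Parikh series of a regular language is $\mathbb N$-rational, a contradiction.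

For (c): let $L_0\subseteq\{a\}^*$ be generated by such a grammar. By (ii) there is a regular $R$ with as many words of each length as $L_0$. So $\{n:a^n\in L_0\}$ is the set of lengths of words of $R$. The set of word lengths of a regular language is ultimately periodic (rename all letters to $a$; the image is a regular language over one letter). Hence $L_0$ is regular.

For (d): by (i), every language generated by a finite-index ED0L system is commutatively regular, while $L$ and $L'$ are not, by Theorem 1 and (a). $\blacksquare$

Both counterexamples have index 2. The argument does not settle whether index 1, that is, unambiguous linear grammars, already admits a counterexample.
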